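# Renorming a Banach space so that a given vector becomes a Daugavet-point

## The guess "no", tried on $\mathbb R$, $\ell_\infty^2$ and $\ell_2$

Let $x$ be a point on the unit sphere of a real Banach space. Cut a cap off the unit ball by a hyperplane, so that the cap contains $x$ in the strongest sense: the functional that makes the cut takes its maximum at $x$. Can it happen that every smaller cap inside this one contains points almost antipodal to $x$, at distance almost $2$? We ask whether every infinite-dimensional Banach space has an equivalent norm for which this happens at some point.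

The first guess is no. A cap cut off near $x$ should consist of points that are not opposite to $x$, and in a space with geometry as good as that of $\ell_2$ it is hard to see how a change to an equivalent norm could alter this. We fix the terms and test the guess.

Throughout, $X$ is a real Banach space with closed unit ball $B_X$, unit sphere $S_X$ and dual $X^*$.

**Definition (slices).** For $f\in S_{X^*}$ and $\alpha>0$, the slice $S(f,\alpha)$ is $\{y\in B_X: f(y)>1-\alpha\}$. It is supporting at $x\in S_X$ if $f(x)=1$.

**Definition (Daugavet-points).** A point $x\in S_X$ is a Daugavet-point if every slice $T$ of $B_X$ satisfies $\sup_{y\in T}\|x-y\|=2$. It is a Daugavet-point relative to a slice $S$ supporting at $x$ if every slice $T$ of $B_X$ with $T\subseteq S$ satisfies $\sup_{y\in T}\|x-y\|=2$. It is a relative Daugavet-point if it is a Daugavet-point relative to some slice supporting at $x$.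

**Definition (super versions).** A point $x\in S_X$ is a super $\Delta$-point if every relatively weakly open subset of $B_X$ containing $x$ contains points at distance arbitrarily close to $2$ from $x$. It is a super Daugavet-point if the same holds for every nonempty relatively weakly open $W\subseteq B_X$.

Slices are nonempty and relatively weakly open, and supporting slices exist at each $x\in S_X$ by Hahn–Banach. So super Daugavet $\Rightarrow$ Daugavet $\Rightarrow$ relative Daugavet. A space can be renormed with such a point if some equivalent norm has one on its unit sphere. Equivalent norms give the same dual space and the same weak topology; what changes is the ball, and with it the slices.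

An example where all of this occurs: in $C[0,1]$ the constant function $x=1$ is a super Daugavet-point. Let $W$ be a nonempty relatively weakly open subset of the ball and let $y_0\in W$. There are measures $\mu_1,\dots,\mu_m$ and $\varepsilon>0$ such that $y\in W$ whenever $\|y\|\le1$ and $|\mu_s(y-y_0)|<\varepsilon$ for all $s$. All but countably many points of $[0,1]$ have $|\mu_s|$-measure zero for every $s$. Choose such a point and a neighborhood $U$ of it with $2|\mu_s|(U)<\varepsilon$ for all $s$. Change $y_0$ inside $U$, continuously and with values in $[-1,1]$, so that it takes the value $-1$ at that point. The new function lies in $W$, at distance $2$ from $x$.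

Now the small cases.

*The line.* In $\mathbb R$, at $x=1$, the slice $(1-\beta,1]$ with $0<\beta\le1$ has all its points within $\beta$ of $x$. There is no relative Daugavet-point.

*The square.* In $\ell^2_\infty$ let $x=(1,0)$. The only norm-one functional equal to $1$ at $x$ is $f(y)=y_1$. The slice $T$ given by $g(y)=\frac12(y_1+y_2)$ and $\beta\le\frac14$ satisfies $y_1>1-2\beta$ on $T$, so $T\subseteq S(f,2\beta)$. On $T$ we have $|1-y_1|\le 2\beta$ and $|y_2|\le1$, so all of $T$ is within $1$ of $x$. The corners near $x$ are at distance $1$, not $2$.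

*Hilbert space with its own norm.* If $f(x)=1=\|f\|$ then $f=\langle\cdot,x\rangle$. For $y\in S(f,\beta)$ we have $\|x-y\|^2\le2-2\langle x,y\rangle<2\beta$. Again there is no relative Daugavet-point.

The guess has survived three tests. The question is posed in T. A. Abrahamsen, R. J. Aliaga, V. Lima, A. Martiny, Y. Perreau, A. Prochazka, T. Veeorg, "A relative version of Daugavet-points and the Daugavet property", arXiv:2306.05536 (2023). Two positive results are known: every infinite-dimensional Banach space with a weakly null Schauder basis, and more generally every infinite-dimensional Banach space containing a weakly null complemented basic sequence, can be renormed with a relative Daugavet-point. So the guess can only be right for spaces without such sequences. We shall see that it is right exactly in finite dimensions.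

## Finite dimensions: extreme points of the supporting face

**Theorem B.** A finite-dimensional space has no relative Daugavet-point. Hence for $X\ne\{0\}$ the following are equivalent: $\dim X=\infty$; $X$ can be renormed with a relative Daugavet-point; $X$ can be renormed with a Daugavet-point.

We prove the first sentence now; the equivalence has to wait for Theorem A. Two classical facts are used. Minkowski's theorem: in finite dimensions every point of a compact convex set is a convex combination of extreme points of the set. Straszewicz's theorem: in finite dimensions the exposed points of a compact convex set are dense in its extreme points. Here $e\in B_X$ is exposed by $\varphi$ if $\varphi(e)>\varphi(y)$ for all $y\in B_X\setminus\{e\}$.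

Let $\dim X<\infty$ and suppose that $x\in S_X$ is a Daugavet-point relative to $S=S(f,\alpha)$, where $f(x)=1$.

**Step 1: exposed points in $S$ are at distance $2$ from $x$.** The purpose is to turn a condition on slices into a condition on points. Let $e\in S$ be exposed by $\varphi$. Then $\varphi\neq0$, and after scaling $\|\varphi\|=\varphi(e)=1$. The slices $S(\varphi,\beta)$ shrink to $e$ in norm as $\beta\to0$. Otherwise there would be $y_n\in S(\varphi,1/n)$ with $\|y_n-e\|\ge\eta>0$; by compactness a subsequence converges to some $y\in B_X$ with $\varphi(y)=1$ and $y\ne e$, which is impossible. Since $S$ is relatively open in $B_X$ and contains $e$, we get $S(\varphi,\beta)\subseteq S$ for small $\beta$. By hypothesis each of these slices contains points at distance arbitrarily close to $2$ from $x$. As they shrink to $e$, $\|x-e\|=2$.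

**Step 2: extreme points $e$ of $B_X$ with $f(e)=1$ are at distance $2$ from $x$.** By Straszewicz's theorem $e$ is a limit of exposed points of $B_X$. Eventually $f>1-\alpha$ at these points, so they lie in $S$, and Step 1 applies to them. Pass to the limit.

**Step 3: $x$ is an average of such points, which is absurd.** The face $\{y\in B_X:f(y)=1\}$ is compact, convex and contains $x$. By Minkowski's theorem $x=\sum_{i=1}^N\lambda_ie_i$ with $\lambda_i>0$, $\sum\lambda_i=1$ and $e_i$ extreme in the face. Each $e_i$ is extreme in $B_X$: if $e_i=\frac12(u+v)$ with $u,v\in B_X$, then $f(e_i)=1$ forces $f(u)=f(v)=1$, so $u,v$ lie in the face and $u=v$. By Step 2, $\|x-e_1\|=2$. Choose $g\in S_{X^*}$ with $g(x-e_1)=2$. As $|g|\le 1$ on $B_X$, we have $g(x)=1$ and $g(e_1)=-1$. Then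
$$1=g(x)=\sum_i\lambda_ig(e_i)\le-\lambda_1+(1-\lambda_1)=1-2\lambda_1<1,$$
a contradiction. $\square$

Step 3 also says how it could be otherwise in infinite dimensions. If $u$ is a convex combination of points of the ball, with weight $\lambda$ on a point at distance $2$ from $x$, the same computation gives $g(u)\le1-2\lambda$, hence $\|x-u\|\ge2\lambda$. So $x$ may still be a *limit* of averages of points at distance $2$ from it, provided that all weights tend to zero. We need many points, each with its own functional $g$, whose averages converge to $x$.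

## The averages of $x+2e_i$ in $\mathbb R\oplus\ell_2$

Three elementary facts are used from now on.

**Fact 1.** If $B\subset X$ is closed, convex, symmetric, bounded and a neighborhood of $0$, then its Minkowski functional is an equivalent norm with closed unit ball $B$.

**Fact 2.** If $B=\overline{\mathrm{conv}}\,A$ is the unit ball, every slice of $B$ contains a point of $A$. For $\varphi\in X^*$ the set $\{\varphi\le\sup_A\varphi\}$ is closed, convex and contains $A$, so $\sup_B\varphi=\sup_A\varphi$. If the slice is $\{y\in B:\varphi(y)>1-\beta\}$, then $\sup_A\varphi=1$, and some $a\in A$ has $\varphi(a)>1-\beta$.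

**Fact 3.** Let $B$ be the unit ball and $x,a\in B$. If a functional $h$ satisfies $|h|\le1$ on $B$, $h(x)=1$ and $h(a)=-1$, then $x$ and $a$ are at distance exactly $2$: at least $h(x-a)=2$, at most $2$ by the triangle inequality. We call $h$ a witness for $a$. Conversely, if the distance is $2$, Hahn–Banach gives a witness.

Let $X=\mathbb R\oplus\ell_2$, which is isomorphic to $\ell_2$. Put $x=(1,0)$, regard $\ell_2$ as a subspace of $X$, let $e_i$ be the unit vectors, $e_i^*$ their coordinate functionals with $e_i^*(x)=0$, and $f(t,z)=t$. If a point $a$ in the hyperplane $f=1$ is to have witness $f-e_i^*$, then $e_i^*(a)=2$. This suggests $a=x+2e_i$. Put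
$$D_0=\{z\in\ell_2:\|z\|_2\le1\},\qquad B_0=\overline{\mathrm{conv}}\big(\{\pm(x+2e_i):i\ge1\}\cup D_0\big).$$

The averages $\frac1n\sum_{i\le n}(x+2e_i)$ are at distance $2n^{-1/2}$ from $x$, so $x\in B_0$. Hence $B_0$ contains $\mathrm{conv}(\{\pm x\}\cup D_0)$, a neighborhood of $0$, and by Fact 1 it is the unit ball of an equivalent norm $|||\cdot|||$. The functional $f$ is $\pm1$ or $0$ on the generators and $f(x)=1$, so $|||x|||=1=|||f|||$. The functional $\psi_i=f-e_i^*$ equals $1-2\delta_{im}$ at $x+2e_m$ and $-z_i\in[-1,1]$ at $z\in D_0$, so $|\psi_i|\le1$ on $B_0$. As $\psi_i(x)=1$ and $\psi_i(x+2e_i)=-1$, it is a witness for $x+2e_i$.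

Now let $T$ be a slice of $B_0$ contained in $S(f,1)=\{y\in B_0:f(y)>0\}$. By Fact 2, $T$ contains a generator. The generators in $D_0$ have $f=0$, and $-(x+2e_i)$ has $f=-1$. So $T$ contains some $x+2e_i$, at distance $2$ from $x$. Thus $x$ is a Daugavet-point relative to $S(f,1)$: *the guess "no" is already false for $\ell_2$.* Since $x+2e_i\to x$ weakly, $x$ is also a super $\Delta$-point.

This example meets two obstacles: one when we ask for a genuine Daugavet-point, one when we leave $\ell_2$. Overcoming both yields the following.

**Theorem A.** Let $X$ be infinite-dimensional and $0\ne x\in X$. There is an equivalent norm on $X$ for which $x$ is a norm-one Daugavet-point (hence a relative Daugavet-point). Moreover $x$ is then also a super $\Delta$-point.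

## A slice of $B_0$ that stays away from distance $2$

We show that $x$ is *not* a Daugavet-point for $B_0$; the reason tells us what to change. Let $h=\frac14\sum_{i\le16}e_i$, so $\|h\|_2=1$, put $z_0=-h\in D_0$, and let $\varphi(t,z)=\langle z,z_0\rangle$. At $\pm(x+2e_i)$ we have $|\varphi|\le\frac12$, while $\sup_{D_0}\varphi=1=\varphi(z_0)$. So $|||\varphi|||=1$.

*The distance from $x$ to $z_0$ is less than $2$.* Otherwise there is a witness $g(t,z)=t+\langle k,z\rangle$ for $z_0$. From $|g|\le1$ on $D_0$ we get $\|k\|_2\le1$, and $g(z_0)=-1$ says $\langle k,h\rangle=1$. Equality in Cauchy–Schwarz gives $k=h$. But then $g(x+2e_1)=1+\frac24>1$, a contradiction.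

*The slices $S(\varphi,\beta)$ shrink to $z_0$.* Let $\beta\le\frac14$ and let $y=\lambda a+(1-\lambda)d$ be in the slice, with $a\in\mathrm{conv}\{\pm(x+2e_i)\}$ and $d\in D_0$. From $1-\beta<\varphi(y)\le\frac\lambda2+(1-\lambda)\varphi(d)$ and $\varphi(d)\le1$ we get first $\lambda<2\beta\le\frac12$, and then $(1-\lambda)\varphi(d)>(1-\lambda)-\beta$, so $\varphi(d)>1-2\beta$. Hence $\|d-z_0\|_2^2\le2-2\varphi(d)<4\beta$. Since $D_0\subseteq B_0$, we have $|||\cdot|||\le\|\cdot\|_2$ on $\ell_2$, so
$$|||y-z_0|||\le\lambda|||a-z_0|||+|||d-z_0|||\le4\beta+2\sqrt\beta .$$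
Such $y$ are dense in the slice, because the slice is relatively open and the convex hull is dense in $B_0$. So the bound holds on the whole slice, and $\sup_{y\in S(\varphi,\beta)}|||x-y|||\le|||x-z_0|||+4\beta+2\sqrt\beta<2$ for small $\beta$.

The culprit is a *generator* in $D_0$ that has no witness. We cannot leave $D_0$ out of the ball, since something must make the ball a neighborhood of $0$. But we can leave it out of the *generating set*, if we get each $z\in D_0$ as a limit of averages of new generators, all with witnesses. Imitate $x+2e_i$ and try $a=z+ce_j$ with witness $f-e_j^*$. We have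
$$(f-e_j^*)(z+ce_j)=-e_j^*(z)-c,$$
and this is $-1$ exactly when $c=1-e_j^*(z)$. So we push $z$ along $e_j$ until its $j$-th coordinate is $1$. The opposite generator $-a$ then has witness $f+e_j^*$, which must be bounded by $1$ on all generators. At $x+2e_j$, however, it equals $3$. So no $j$ may be used both for pushing and for a generator $x+2e_j$: the directions have to be divided into two families.

## From $\ell_2$ to $\ell_1$ and beyond: Euclidean blocks in place of a weakly null sequence

In a general $X$, fix $f$ with $f(x)=1$ and put $Y=\ker f$. The first idea is to take a weakly null sequence $(e_i)$ in $Y$ with functionals $e_i^*$ that are uniformly bounded and biorthogonal to it. By Mazur's theorem convex combinations of the $e_i$ tend to $0$ in norm, which is what the averages need. This stops at $\ell_1$. By Schur's theorem every weakly null sequence in $\ell_1$ is norm null, whereas $e_i^*(e_i)=1$ forces $\|e_i\|\ge1/\|e_i^*\|$.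

But weak convergence of a *sequence* was never needed, only small averages. In $\ell_1$ these are easy to write down. Represent $\ell_1$ as $\big(\bigoplus_nL_1(\{-1,1\}^n)\big)_{\ell_1}$, where $\{-1,1\}^n$ carries the uniform probability, so that the $n$-th summand is isometric to $\ell_1^{2^n}$. Let $r_{n,k}$, $1\le k\le n$, be the $k$-th coordinate function in the $n$-th summand. Then
$$\Big\|\sum_{k\le n}a_kr_{n,k}\Big\|_{L_1}\le\Big\|\sum_{k\le n}a_kr_{n,k}\Big\|_{L_2}=\|a\|_2, \tag{1}$$
so $\frac1n\sum_kr_{n,k}$ has norm at most $n^{-1/2}$. Integration against $r_{n,k}$ in the $n$-th summand is a biorthogonal system of functionals of norm one. What is needed is a long block of vectors with an upper Euclidean estimate, for each $n$. Dvoretzky's theorem supplies this in every space: every infinite-dimensional Banach space contains $(1+\varepsilon)$-isomorphic copies of $\ell_2^n$ for all $n$ and $\varepsilon>0$.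

**Lemma 1.** Let $Y$ be an infinite-dimensional Banach space. There are $e_{n,k}\in Y$ and $e^*_{n,k}\in Y^*$ ($n\ge1$, $1\le k\le n$) such that

1. $e^*_{n,k}(e_{m,l})=1$ if $(n,k)=(m,l)$, and $=0$ otherwise;
2. $\|e^*_{n,k}\|\le8$;
3. $\big\|\sum_{k=1}^na_ke_{n,k}\big\|\le\big(\sum_ka_k^2\big)^{1/2}$ for all $n$ and all scalars $a_k$.

**Step 1: choosing blocks almost independent of the earlier ones.** This prepares for bounded coordinate functionals. Fix $\delta_n>0$ with $\prod_n(1+\delta_n)\le2$. Suppose that finite-dimensional $F_1,\dots,F_{n-1}$ are chosen, and put $E=F_1+\dots+F_{n-1}$ (for $n=1$, $E=\{0\}$ and we take $Y_1=Y$). Choose $\eta\in(0,1)$ with $\frac1{1-\eta}\le1+\delta_n$, take a finite $\eta$-net of the compact sphere $S_E$, and let $\Phi\subset S_{Y^*}$ consist of one norming functional for each point of the net. If $e\in S_E$ is within $\eta$ of the net point normed by $\varphi$, then $|\varphi(e)|\ge1-\eta$. Hence $\|e\|\le(1+\delta_n)\max_{\varphi\in\Phi}|\varphi(e)|$ for all $e\in E$. The space $Y_n=\bigcap_{\varphi\in\Phi}\ker\varphi$ has finite codimension, so it is infinite-dimensional.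 For $e\in E$ and $y\in Y_n$ we have $\varphi(e)=\varphi(e+y)$, and so
$$\|e\|\le(1+\delta_n)\|e+y\|. \tag{2}$$
By Dvoretzky's theorem in $Y_n$ with $\varepsilon=1$, after scaling, there are $e_{n,1},\dots,e_{n,n}\in Y_n$ with
$$\tfrac12\|a\|_2\le\Big\|\sum_ka_ke_{n,k}\Big\|\le\|a\|_2. \tag{3}$$
Let $F_n$ be their span. This gives property 3.

**Step 2: bounding the coordinates.** Let $f_i\in F_i$ and $m\le M$. Applying (2) for $n=M,M-1,\dots,m+1$ gives $\|\sum_{i\le m}f_i\|\le2\|\sum_{i\le M}f_i\|$. Subtracting the partial sums for $m$ and $m-1$, we get $\|f_m\|\le4\|\sum_{i\le M}f_i\|$. With (3) this shows that the $e_{n,k}$ are linearly independent, and that for a finite sum $u=\sum a_{i,l}e_{i,l}$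
$$|a_{n,k}|\le\|(a_{n,l})_l\|_2\le2\Big\|\sum_la_{n,l}e_{n,l}\Big\|\le8\|u\|.$$
So the coordinate functionals are bounded by $8$ on the span. Their Hahn–Banach extensions to $Y$ satisfy 1 and 2. $\square$

The next lemma says that large blocks contain vectors as small as we like in the weak sense.

**Lemma 2.** Let $u_{n,k}$ ($1\le k\le n$) be vectors of a Banach space $Y$ with $\|\sum_{k\le n}a_ku_{n,k}\|\le M\|a\|_2$ for all $n$ and $a$. Given $\varphi_1,\dots,\varphi_m\in Y^*$ and $\varepsilon>0$, for every sufficiently large $n$ there is $k\le n$ with $|\varphi_s(u_{n,k})|<\varepsilon$ for all $s$.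

*Proof.* Take $a_k=\varphi_s(u_{n,k})$. Then $\sum_ka_k^2=\varphi_s(\sum_ka_ku_{n,k})\le\|\varphi_s\|M\|a\|_2$, so $\sum_k\varphi_s(u_{n,k})^2\le M^2\|\varphi_s\|^2$. Hence at most $M^2\|\varphi_s\|^2/\varepsilon^2$ indices $k\le n$ have $|\varphi_s(u_{n,k})|\ge\varepsilon$. If $n>\sum_sM^2\|\varphi_s\|^2/\varepsilon^2$, some $k\le n$ is bad for no $s$. $\square$

Lemma 1 already answers the question as posed. Apply it to $Y=\ker f$ with $e^*_{n,k}(x)=0$, put $D=\{z\in Y:\|z\|\le1/8\}$, and repeat the argument for $B_0$ with generators $\pm(x+2e_{n,k})$ and $D$. By property 3, $\frac1n\sum_k(x+2e_{n,k})$ is within $2n^{-1/2}$ of $x$. By property 2, $|e^*_{n,k}|\le1$ on $D$, so $f-e^*_{n,k}$ is bounded by $1$ on the generators. A slice contained in $\{f>0\}$ can only meet the generators $x+2e_{n,k}$, which are at distance $2$ from $x$. So $x$ is a Daugavet-point relative to $S(f,1)$. Theorem A asks for more, and for that we use the push.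

## The ball with pushed generators: proof of Theorem A

Let $\dim X=\infty$ and $0\ne x\in X$. Choose $f\in X^*$ with $f(x)=1$ and put $Y=\ker f$, so $X=\mathbb Rx\oplus Y$ and $Y$ is infinite-dimensional. Apply Lemma 1 to $Y$, and extend the functionals to $X$ by $e^*_{n,k}(x)=0$; they stay continuous, since $u\mapsto u-f(u)x$ is a continuous projection onto $Y$. Divide the indices into
$$I=\{(n,k):n\text{ even}\},\qquad J=\{(n,k):n\text{ odd}\}.$$
Let $D=\{z\in Y:\|z\|\le1/8\}$, so that by property 2
$$|e_i^*(z)|\le1\qquad\text{for all }z\in D\text{ and all indices }i. \tag{4}$$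
Define
$$A_1=\{\pm(x+2e_i):i\in I\},\qquad A_2=\{\pm(z+(1-e_j^*(z))e_j):j\in J,\ z\in D\},$$
$$A=A_1\cup A_2,\qquad B=\overline{\mathrm{conv}}\,A.$$

**Step 1: $B$ is the unit ball of an equivalent norm, and $x\in B$.** The set $B$ is closed, convex and symmetric. By property 3, $\|e_i\|\le1$, so $A$ is bounded by $\max\{\|x\|+2,\frac18+2\}$, and $B$ is bounded. It remains to see that $B$ is a neighborhood of $0$.

For even $n$ the point $\frac1n\sum_{k\le n}(x+2e_{n,k})$ lies in $B$, and by property 3 it is within $\frac2n\sqrt n=2n^{-1/2}$ of $x$. Let $n\to\infty$: $x\in B$.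

For $z\in D$ and odd $n$ the point $\frac1n\sum_{k\le n}\big(z+(1-e_{n,k}^*(z))e_{n,k}\big)$ lies in $B$. By (4) the coefficients satisfy $|1-e^*_{n,k}(z)|\le2$, so by property 3 the point is within $\frac1n\cdot2\sqrt n=2n^{-1/2}$ of $z$. Let $n\to\infty$: $D\subseteq B$.

If $|t|\le\frac12$ and $\|z\|\le\frac1{16}$, then $tx+z=\frac12(2tx)+\frac12(2z)\in B$. Such points form a neighborhood of $0$, because $u\mapsto f(u)$ and $u\mapsto u-f(u)x$ are continuous. By Fact 1, $B$ is the unit ball of an equivalent norm $|||\cdot|||$.

**Step 2: a supply of norm-one functionals equal to $1$ at $x$.** These will be the witnesses. Consider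
$$f,\qquad\psi_i=f-e_i^*\ (i\in I),\qquad\theta_j^\pm=f\pm e_j^*\ (j\in J).$$
Each equals $1$ at $x$. We claim that each is bounded by $1$ in modulus on $A$, hence on $B$. By symmetry it suffices to look at $x+2e_m$ with $m\in I$, and at $a=z+(1-e_m^*(z))e_m$ with $m\in J$, $z\in D$. Note that $f(x+2e_m)=1$ and $f(a)=0$.

* $f$ takes the values $1$ and $0$.
* $\psi_i(x+2e_m)=1-2\delta_{im}\in\{1,-1\}$. Since $i\in I$ and $m\in J$ differ, $\psi_i(a)=-e_i^*(z)\in[-1,1]$ by (4).
* $\theta_j^\pm(x+2e_m)=1$, since $j\in J$ and $m\in I$ differ; this is where the division of the indices is used. Next, $\theta_j^\pm(a)=\pm\big[e_j^*(z)+(1-e_m^*(z))\delta_{jm}\big]$. If $j=m$ this is $\pm1$. If $j\ne m$ it is $\pm e_j^*(z)\in[-1,1]$ by (4).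

Since $x\in B$ and $f(x)=1$, it follows that $|||x|||=1$ and that all these functionals have dual norm exactly $1$.

**Step 3: every $a\in A$ satisfies $|||x-a|||=2$.** By Fact 3 we need a witness for each $a$, that is, a functional from Step 2 with value $-1$ at $a$:

* for $a=x+2e_i$, $\psi_i(a)=-1$;
* for $a=-(x+2e_i)$, $f(a)=-1$;
* for $a=z+(1-e_j^*(z))e_j$, $\theta_j^-(a)=-1$;
* for $a=-(z+(1-e_j^*(z))e_j)$, $\theta_j^+(a)=-1$.

**Step 4: $x$ is a Daugavet-point.** Let $T$ be any slice of $B$. By Fact 2 it contains some $a\in A$, and $|||x-a|||=2$ by Step 3. In particular $x$ is a Daugavet-point relative to the supporting slice $S(f,\alpha)$ for every $\alpha>0$.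

**Step 5: $x$ is a super $\Delta$-point.** A relatively weakly open subset of $B$ containing $x$ contains $\{y\in B:|\varphi_s(y-x)|<2\varepsilon,\ s\le m\}$ for some $\varphi_1,\dots,\varphi_m\in X^*$ and $\varepsilon>0$. By property 3 and Lemma 2, applied to the restrictions $\varphi_s|_Y$, for a large even $n$ there is $k\le n$ with $|\varphi_s(e_{n,k})|<\varepsilon$ for all $s$. Then $x+2e_{n,k}\in B$ satisfies $|\varphi_s(x+2e_{n,k})-\varphi_s(x)|<2\varepsilon$ for all $s$, and by Step 3 it is at distance exactly $2$ from $x$. This proves Theorem A. $\square$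

**Completion of the proof of Theorem B.** If $\dim X=\infty$, Theorem A applied to any nonzero vector renorms $X$ with a Daugavet-point. A Daugavet-point is a relative Daugavet-point. If $X$ can be renormed with a relative Daugavet-point, then $\dim X=\infty$, because a finite-dimensional space has none under any norm. $\square$

## Weakly open sets and positive functionals: the ball of Theorem C

Does the ball of Theorem A make $x$ a super Daugavet-point? The proof says nothing about this. It used that every slice meets $A$, and a weakly open set need not: $W=\{y\in B:|f(y)-\frac12|<\frac14\}$ is relatively weakly open and contains $\frac12x$, but $f$ takes only the values $\pm1$ and $0$ on $A$. We would like to move *every* point of the ball, by a weakly small step inside the ball, to distance $2$ from $x$. Under an additional hypothesis another ball allows this.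

Recall that a basic sequence $(w_j)$ is unconditional if there is $C$ with
$$\Big\|\sum\varepsilon_ja_jw_j\Big\|\le C\Big\|\sum a_jw_j\Big\|\quad\text{for all finite sums and all signs }\varepsilon_j=\pm1. \tag{5}$$
For the unit vectors of $\ell_2$ or $\ell_1$, $C=1$ works. For the vectors $s_n=e_1+\dots+e_n$ in $c_0$ no $C$ works: $\sum_{j\le2m}(-1)^js_j$ has coordinates $0$ or $1$ only, so its norm is at most $1$, while $\sum_{j\le2m}s_j$ has norm $2m$.

**Theorem C.** If $X$ contains an unconditional basic sequence and $0\ne x\in X$, there is an equivalent norm on $X$ for which $x$ is a super Daugavet-point.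

Spaces without unconditional basic sequences are not settled by this theorem. For renorming with relative Daugavet-points, Theorem A covers all infinite-dimensional spaces.

*The model.* This time define the ball by its witnesses. Fix a set $G$ of functionals on $Y=\ker f$ with $0\in G$, extended by $g(x)=0$, and let $B$ consist of all $tx+z$ on which every $f-g$ is at most $1$ in modulus. With $p(z)=\sup_{g\in G}g(z)$ the condition $-1\le t-g(z)\le1$ for all $g\in G$ reads $p(z)\le1+t$ and $p(-z)\le1-t$. A point $tx+z\in B$ with $g(z)=1+t$ for some $g\in G$ has the witness $f-g$. So we want to add to $z$ a positive multiple of a vector $v$ until $p$ reaches $1+t$, without raising $p(-z)$. The latter holds if $p(-v)\le0$, that is, if all $g\in G$ are nonnegative at $v$.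

In $\mathbb R\oplus\ell_2$, take for $G$ the functionals of norm at most one with nonnegative coordinates. Then $p(z)=\|z^+\|_2$, since $\langle g,z\rangle\le\langle g,z^+\rangle\le\|z^+\|_2$, with equality for $g=z^+/\|z^+\|_2$ when $z^+\ne0$. So
$$B=\{tx+z:\|z^+\|_2\le1+t,\ \|z^-\|_2\le1-t\}.$$
Given $tx+z\in B$, add $ce_j$ and let $c$ grow from $0$. The norm of the positive part moves continuously from at most $1+t$ upward and is at least $2\ge1+t$ at $c=4$, since $z_j\ge-2$; the negative part never grows. Stop when the positive part has norm $1+t$. As $c\le4$ and $e_j\to0$ weakly, the step is weakly small for large $j$. The proof of Theorem C transfers this to the general case.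

**Step 1: an unconditional sequence inside $\ker f$.** Choose $f\in X^*$ with $f(x)=1$ and put $Y=\ker f$. Let $(w_j)$ be an unconditional basic sequence in $X$. Each two-dimensional space $\mathrm{span}\{w_{2j-1},w_{2j}\}$ meets the hyperplane $Y$ in a nonzero vector; normalize it and call it $y_j$. Changing the sign of $y_j$ changes the signs of $w_{2j-1}$ and $w_{2j}$ together, so $(y_j)$ satisfies (5) with the constant of $(w_j)$.

**Step 2: making $0$ a weak cluster point.** This replaces $e_j\to0$. The claim is:

**Lemma 3.** There are a sequence $(v_j)\subset Y$ and constants $C,\rho>0$ such that $\|v_j\|\ge\rho$ for all $j$, the sequence $(v_j)$ satisfies (5) with constant $C$, and $0$ lies in the weak closure of $\{v_j\}$.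

*Proof.* If $(y_j)$ is weakly null, take $v_j=y_j$. Otherwise, after passing to a subsequence, there are $\varphi\in Y^*$ and $\delta>0$ with $|\varphi(y_j)|\ge\delta$ for all $j$. Let $C_0$ be the constant of $(y_j)$ in (5), and let $\varepsilon_j$ be the sign of $a_j\varphi(y_j)$. For finite sums
$$\delta\sum|a_j|\le\varphi\Big(\sum\varepsilon_ja_jy_j\Big)\le C_0\|\varphi\|\Big\|\sum a_jy_j\Big\|,\qquad\Big\|\sum a_jy_j\Big\|\le\sum|a_j|.$$
So $Y$ contains an isomorphic copy of $\ell_1$. Hence there is an isomorphic embedding $T$ into $Y$ of $Z=\big(\bigoplus_nL_1(\{-1,1\}^n)\big)_{\ell_1}$, which is isometric to $\ell_1$. Let $(v_j)$ enumerate the vectors $v_{n,k}=Tr_{n,k}$, with $r_{n,k}$ as in (1).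

Since $\|r_{n,k}\|=1$, we have $\|v_{n,k}\|\ge\rho:=1/\|T^{-1}\|$, with $T^{-1}$ defined on $T(Z)$. The norm in $Z$ of $\sum a_{n,k}r_{n,k}$ does not change when signs of the $a_{n,k}$ are changed, because flipping coordinates of $\{-1,1\}^n$ preserves the uniform probability. So (5) holds for $(v_j)$ with $C=\|T\|\|T^{-1}\|$. Finally, (1) gives $\|\sum_ka_kv_{n,k}\|\le\|T\|\|a\|_2$, and Lemma 2 shows that every weak neighborhood of $0$ contains some $v_{n,k}$. $\square$

**Step 3: the positive functionals and three properties of $p$.** Note that $C\ge1$ (take all signs $+$). Put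
$$G=\{g\in B_{Y^*}:g(v_j)\ge0\ \forall j\},\qquad p(z)=\max_{g\in G}g(z)\quad(z\in Y).$$
The maximum exists because $G$ is weak$^*$ closed in $B_{Y^*}$, hence weak$^*$ compact. As $0\in G$, $p$ is sublinear with $0\le p(z)\le\|z\|$, and so $p$ is continuous.

(a) *$p(-v_j)=0$.* Indeed $g(-v_j)\le0$ for $g\in G$, and $0\in G$. So moving along $v_j$ costs nothing on the negative side.

(b) *There is $K\ge1$ with $p(v_j)\ge1/K$ for all $j$.* So moving along $v_j$ does raise $p$. For a finite sum $u=\sum_ia_iv_i$, the vector $a_jv_j$ is the average of $u$ and of its image under the sign change that is $+$ at $j$ and $-$ elsewhere. Hence $\rho|a_j|\le|a_j|\|v_j\|\le\frac{1+C}2\|u\|$. So the $v_j$ are linearly independent, and the $j$-th coordinate functional on their span is bounded by $K:=\max\{1,\frac{1+C}{2\rho}\}$. Extend it to $Y$ by Hahn–Banach and divide by $K$. The result has norm at most $1$ and takes the values $1/K$ at $v_j$ and $0$ at the other $v_i$, so it lies in $G$.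

(c) *$\|z\|\le(2C+1)\max\{p(z),p(-z)\}$.* So there are enough positive functionals to keep the ball bounded; here unconditionality is essential to the argument. Choose $g\in B_{Y^*}$ with $g(z)=\|z\|$. On the span of the $v_j$ consider the functional $\sum a_jv_j\mapsto\sum a_j|g(v_j)|$, well defined by linear independence. With $\varepsilon_j$ a sign for which $\varepsilon_jg(v_j)=|g(v_j)|$, its value is $g(\sum\varepsilon_ja_jv_j)$, so by (5) it is bounded by $C$. Let $g_1\in Y^*$ be an extension with $\|g_1\|\le C$. Since $g_1(v_j)=|g(v_j)|\ge0$, $g_1\in CG$. Put $g_2=g_1-g$. Then $\|g_2\|\le C+1$ and $g_2(v_j)=|g(v_j)|-g(v_j)\ge0$, so $g_2\in(C+1)G$. Therefore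
$$\|z\|=g_1(z)-g_2(z)=g_1(z)+g_2(-z)\le Cp(z)+(C+1)p(-z).$$

**Step 4: the ball.** Define
$$B=\{tx+z:\ t\in\mathbb R,\ z\in Y,\ p(z)\le1+t,\ p(-z)\le1-t\}.$$
It is closed and convex because $p$ is continuous and convex. It is symmetric, since replacing $(t,z)$ by $(-t,-z)$ exchanges the two conditions. As $p\ge0$, we have $|t|\le1$ on $B$; then $p(\pm z)\le2$, and (c) gives $\|z\|\le2(2C+1)$, so $B$ is bounded. It contains all $tx+z$ with $|t|,\|z\|\le\frac12$, since then $p(\pm z)\le\frac12\le1\pm t$. By Fact 1 it is the unit ball of an equivalent norm $|||\cdot|||$. Since $p(0)=0$, $x\in B$; and $|f|\le1$ on $B$, $f(x)=1$. So $|||x|||=1$.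

**Step 5: the functionals $f-g$.** For $g\in G$, extended by $g(x)=0$, and $\tau x+\zeta\in B$,
$$-1\le\tau-p(\zeta)\le(f-g)(\tau x+\zeta)\le\tau+p(-\zeta)\le1,$$
where the middle inequalities are $g(\zeta)\le p(\zeta)$ and $-g(\zeta)=g(-\zeta)\le p(-\zeta)$. So $|f-g|\le1$ on $B$, and $(f-g)(x)=1$.

**Step 6: moving an arbitrary point of a weakly open set.** Let $W$ be a nonempty relatively weakly open subset of $B$ and $w=tx+z\in W$. There are $\varphi_1,\dots,\varphi_m\in X^*$ and $\varepsilon>0$ such that $u\in W$ whenever $u\in B$ and $|\varphi_s(u-w)|<\varepsilon$ for all $s$. Since $0$ is in the weak closure of $\{v_j\}$, there is $j$ with $|\varphi_s(v_j)|<\varepsilon/(4K)$ for all $s$. For this $j$,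
$$w+cv_j\in W\quad\text{whenever } c\in[0,4K]\text{ and }w+cv_j\in B. \tag{6}$$

The function $c\mapsto p(z+cv_j)$ is continuous. At $c=0$ it is at most $1+t$. At $c=4K$, from $p(4Kv_j)\le p(z+4Kv_j)+p(-z)$, from (b) and from $p(-z)\le1-t\le2$, it is at least $4Kp(v_j)-p(-z)\ge4-2=2\ge1+t$. By the intermediate value theorem there is $c\in[0,4K]$ with $p(z+cv_j)=1+t$. By (a),
$$p(-z-cv_j)\le p(-z)+c\,p(-v_j)=p(-z)\le1-t.$$
So $y:=w+cv_j$ lies in $B$, and by (6) $y\in W$.

Choose $g\in G$ with $g(z+cv_j)=p(z+cv_j)=1+t$. Then $(f-g)(y)=t-(1+t)=-1$. By Step 5, $f-g$ is a witness for $y$, and Fact 3 gives $|||x-y|||=2$. So every nonempty relatively weakly open subset of $B$ contains a point at distance exactly $2$ from $x$, and $x$ is a super Daugavet-point. $\square$
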